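\title{A metrically universal separable group with left-invariant metric}

\begin{abstract}
We show that there is a separable group with left-invariant metric into which every separable group with left-invariant metric embeds by an isometric homomorphism. The group is the isometry group of the Urysohn space, and the metric is an explicit weighted supremum of the displacements of a suitably enumerated dense sequence. To embed a given group $H$, we build the Urysohn space from countably many $H$-orbits, added one at a time with a prescribed bound on the displacement of each new base point. We also show that the metric of a universal group is never complete.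
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection{The question}
A \emph{group with left-invariant metric} is a pair $(G,d)$, where $G$ is a group and $d$ is a metric on $G$ such that $d(gx,gy)=d(x,y)$ for all $g,x,y\in G$, and such that multiplication and inversion are continuous for $d$. The metric need not be complete. The group is \emph{separable} if the metric space $(G,d)$ is. A group $(G,d_G)$ with left-invariant metric is \emph{metrically universal} for a class $\mathcal{C}$ of such groups if for every $(H,d_H)\in\mathcal{C}$ there is an injective homomorphism $\phi\colon H\to G$ with $d_G(\phi(x),\phi(y))=d_H(x,y)$ for all $x,y\in H$. We answer the following question from Doucha's paper \cite{Doucha}.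

\medskip
\noindent\textbf{Question.} \emph{Is there a separable group with left-invariant metric that is metrically universal for the class of all separable groups with left-invariant metric?}
\medskip

A left-invariant metric $d_H$ on $H$ is recorded by its \emph{norm} $|h|=d_H(h,1)$. Left-invariance gives $d_H(g,h)=|g^{-1}h|$ and
\[
|h^{-1}|=|h|,\qquad |gh|\le d_H(gh,g)+d_H(g,1)=|g|+|h|,\qquad |h|=0\iff h=1 .
\]
Conversely, a function with these three properties defines a left-invariant metric $|g^{-1}h|$. The embeddings in the question are the norm-preserving homomorphisms.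

If the group structure is forgotten, a universal object exists: the Urysohn space $\mathbb{U}$, recalled below, contains an isometric copy of every separable metric space. There is also a metric form of Cayley's theorem: $H$ acts on the space $(H,d_H)$ by left translations, which are isometries, and $|h|$ is the distance by which $h$ moves the point $1$. So each $H$ is a group of isometries of its own space, with the norm measured at one base point. The question asks, in effect, whether one group with one norm serves all $H$ at once.

\subsection{Two obstacles}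
Left-invariance says nothing about conjugation, and the following examples show how little control there is. Write $\omega=\{0,1,2,\dots\}$.

\begin{example}\label{ex:S3}
Let $s\in S_3$ be a transposition and $0<\eta<1$. Put $|1|=0$, $|s|=\eta$ and $|h|=1$ for the other four elements. This is a norm: $|g|+|h|<1$ forces $g,h\in\{1,s\}$, and the inequality $|gh|\le|g|+|h|$ holds on this subgroup. For $g\notin\{1,s\}$ we have $g^{-1}sg\notin\{1,s\}$, so $|g|=1$ and $|g^{-1}sg|/|s|=1/\eta$. Thus conjugation by an element of norm $1$ can expand norms by an arbitrary factor. In particular a universal metric is not bi-invariant, since conjugate elements have equal norms in a bi-invariant metric.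
\end{example}

\begin{example}\label{ex:Sinf}
Let $S_\infty$ be the group of all permutations of $\omega$, with $\delta(g,h)=2^{-\min\{n\,:\,g(n)\ne h(n)\}}$ for $g\neq h$. This metric is left-invariant, and $g_k\to g$ means that for each $n$ we have $g_k(n)=g(n)$ for large $k$. If $g_k\to g$ and $h_k\to h$, then $g_kh_k(n)=g_kh(n)=gh(n)$ for large $k$, and $g_k^{-1}(n)=g^{-1}(n)$ as soon as $g_k(g^{-1}(n))=n$; so $S_\infty$ is a topological group. The finitely supported permutations form a countable dense set. Let $g$ be the product of the disjoint transpositions $(i\;\;2i-1)$ for $i=2,4,8,\dots$, and let $k_i=(2i-1\;\;2i)$. Then $|k_i|=2^{-(2i-1)}$, while $g^{-1}k_ig$ moves $i$, so $|g^{-1}k_ig|/|k_i|\ge 2^{i-1}$. Here conjugation by a single element is not Lipschitz.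
\end{example}

The group $S_\infty$ also prevents a universal metric from being complete (Theorem \ref{thm:B}(c)). A universal separable metric space stays universal after completion; for groups this last step is unavailable. With bi-invariant and complete metrics excluded and no bound on conjugation that is uniform over the class, one might guess that the answer is negative. It is positive. The reason is that every conjugation is Lipschitz up to an arbitrarily small additive error (Lemma \ref{lem:conj}), and small additive errors are harmless when the aim is only to make a set dense.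

\subsection{The results}
A \emph{pseudometric} satisfies the axioms of a metric except that distinct points may have distance $0$. A function $f\colon Z\to[0,\infty)$ on a pseudometric space $(Z,\rho)$ is \emph{Kat\v{e}tov} if
\[
|f(z)-f(z')|\le\rho(z,z')\le f(z)+f(z')\qquad(z,z'\in Z).
\]
These are exactly the triangle inequalities needed to adjoin to $Z$ a new point $y$ with $\rho(y,z)=f(z)$. The \emph{Urysohn space} $\mathbb{U}$ is the nonempty complete separable metric space, unique up to isometry, in which for every finite subset $A$ and every Kat\v{e}tov $f$ on $A$ some point $u$ satisfies $d(u,a)=f(a)$ for all $a\in A$. To embed a separable metric space into $\mathbb{U}$, embed a countable dense subset one point at a time and extend to the closure.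

Let $X=\{x_0,x_1,\dots\}$ be a set of distinct points with this enumeration, and $X_m=\{x_0,\dots,x_{m-1}\}$. For a function $q$ on $X_m$ write $q_i=q(x_i)$. A rational-valued metric $d$ on $X$ is \emph{rich} if
\begin{itemize}
\item[(R)] for every $m\ge1$ and every Kat\v{e}tov $q\colon X_m\to\mathbb{Q}_{>0}$ there are infinitely many $n\ge m$ with
\[
d(x_n,x_j)=\min_{i<m}\bigl(q_i+d(x_i,x_j)\bigr)\qquad\text{for all }j<n .
\]
\end{itemize}
In words, $x_n$ has the distances $q_i$ to the first $m$ points and is as far from $x_m,\dots,x_{n-1}$ as the triangle inequality then allows. Rich metrics exist (Lemma \ref{lem:rich}).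

Fix a rich metric $d$, let $U$ be the completion of $(X,d)$, and let $G=\mathrm{Iso}(U)$ be the group of all surjective isometries of $U$. Fix reals $1=L_0\le L_1\le L_2\le\cdots$ with $L_n\to\infty$, for example $L_n=2^n$, and put
\begin{equation}\label{eq:D}
D(g,h)=\max\Bigl(d(gx_0,hx_0),\ \sup_{n\ge1}L_n^{-1}\min\{1,d(gx_n,hx_n)\}\Bigr).
\end{equation}
The first term is the norm measured at a base point, as in Cayley's theorem. It does not distinguish $g$ from $gk$ when $k$ fixes $x_0$; the other terms are there to separate such elements.

\begin{theorem}\label{thm:A}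
$(G,D)$ is a separable group with left-invariant metric, and it is metrically universal for the class of all separable groups with left-invariant metric.
\end{theorem}

A topological group is \emph{Polish} if its topology is separable and is induced by some complete metric, not necessarily invariant.

\begin{theorem}\label{thm:B}
\begin{itemize}
\item[(a)] $U$ is isometric to the Urysohn space, and $G$ is a Polish group in the topology of $D$. So the universal group can be taken to be the Polish group $\mathrm{Iso}(\mathbb{U})$ with a compatible left-invariant metric, for every choice of weights $1=L_0\le L_1\le\cdots\to\infty$.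
\item[(b)] For each $c>0$, the group $(G,\min\{D,c\})$ is metrically universal for the class of separable groups with left-invariant metric of diameter at most $c$.
\item[(c)] If $(G',D')$ is metrically universal for the class of separable groups with left-invariant metric, then $D'$ is not complete.
\end{itemize}
\end{theorem}

A homomorphism $\sigma\colon H\to G$ preserves the norm if each $\sigma(k)$ moves $x_0$ by exactly $|k|$ and moves $x_n$ by at most $L_n|k|$. The points $x_n$ and the weights $L_n$ are fixed before $H$ is known. We therefore build $U$ out of $H$: we glue together orbits $Hy_0,Hy_1,\dots$ so that the base points $y_n$ form a copy of $X$, obey the displacement bounds, and are dense in the union of the orbits. Section \ref{sec:reduction} makes this reduction and shows the main idea on groups with two and six elements; Sections \ref{sec:orbit}--\ref{sec:construction} carry it out; Section \ref{sec:B} proves Theorem \ref{thm:B}.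

\section{Rich metrics and the metric $D$}\label{sec:rich}

The formula in (R) is the largest extension of a Kat\v{e}tov function.

\begin{lemma}\label{lem:hat}
Let $(Z,\rho)$ be a pseudometric space, $A\subseteq Z$ finite and nonempty, and $q$ Kat\v{e}tov on $A$. Then $\hat q(z)=\min_{a\in A}\bigl(q(a)+\rho(a,z)\bigr)$ is Kat\v{e}tov on $Z$, extends $q$, and satisfies $\hat q\ge\min q$.
\end{lemma}

\begin{proof}
If $\hat q(z')=q(a)+\rho(a,z')$, then $\hat q(z)\le q(a)+\rho(a,z)\le\hat q(z')+\rho(z,z')$; so $\hat q$ is $1$-Lipschitz. For $a,b\in A$,
\[
q(a)+\rho(a,z)+q(b)+\rho(b,z')\ge\rho(a,b)+\rho(a,z)+\rho(b,z')\ge\rho(z,z'),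
\]
so $\hat q(z)+\hat q(z')\ge\rho(z,z')$. For $b\in A$ we have $q(b)\le q(a)+\rho(a,b)$, with equality for $a=b$; so $\hat q(b)=q(b)$. The last claim holds because $\rho\ge0$.
\end{proof}

\begin{lemma}\label{lem:rich}
A rich metric exists.
\end{lemma}

\begin{proof}
List the pairs $(m,q)$ with $m\ge1$ and $q\colon X_m\to\mathbb{Q}_{>0}$ in a sequence indexed by $n\ge1$ in which each pair occurs infinitely often. Suppose that $d$ is defined on $X_n$. If the $n$-th pair $(m,q)$ has $m\le n$ and $q$ is Kat\v{e}tov on $X_m$, put $d(x_n,x_j)=\hat q(x_j)$ for $j<n$; otherwise do the same with $m=1$, $q_0=1$. By Lemma \ref{lem:hat}, $\hat q$ is a positive rational Kat\v{e}tov function on $X_n$, so $d$ extends to a rational metric on $X_{n+1}$. A pair $(m,q)$ with $q$ Kat\v{e}tov for the final metric is used at each of its infinitely many occurrences with $n\ge m$.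
\end{proof}

From now on $d$ is the fixed rich metric. The distances that arise from a group $H$ are real numbers, so we need (R) for real-valued functions, at the price of an error.

\begin{lemma}\label{lem:approxR}
Let $m\ge1$, let $t\colon X_m\to[0,\infty)$ be Kat\v{e}tov, let $\hat t$ be its extension to $X$ from Lemma \ref{lem:hat}, and let $\varepsilon>0$. There are infinitely many $n\ge m$ with $|d(x_n,x_j)-\hat t(x_j)|\le\varepsilon$ for all $j<n$.
\end{lemma}

\begin{proof}
Choose an integer $N\ge2/\varepsilon$ with $Nd(x_i,x_j)\in\mathbb{Z}$ for all $i,j<m$, and put $q_i=(\lceil Nt_i\rceil+1)/N$. Then $q_i\in\mathbb{Q}_{>0}$ and $0<q_i-t_i<2/N\le\varepsilon$. We have $q_i+q_j\ge t_i+t_j\ge d(x_i,x_j)$, and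
\[
\lceil Nt_i\rceil\le\lceil Nt_j+Nd(x_i,x_j)\rceil=\lceil Nt_j\rceil+Nd(x_i,x_j)
\]
gives $q_i-q_j\le d(x_i,x_j)$. So $q$ is Kat\v{e}tov, and $|\hat q-\hat t|\le\varepsilon$ on $X$ because the terms of the two minima differ by at most $\varepsilon$. Every $n$ given by (R) for $q$ has the required property.
\end{proof}

The next lemma is the first assertion of Theorem \ref{thm:A}.

\begin{lemma}\label{lem:D}
$D$ is a left-invariant metric on $G$ that induces the topology of pointwise convergence on $U$, and $(G,D)$ is a separable topological group.
\end{lemma}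

\begin{proof}
Each term in \eqref{eq:D} is a pseudometric on $G$, since $\min\{1,d\}$ is a metric on $U$, and each is left-invariant, since $d(kgx,khx)=d(gx,hx)$ for $k\in G$. The terms with $n\ge1$ are at most $1$, so $D$ is finite. If $D(g,h)=0$, then $g$ and $h$ agree on the dense set $X$, so $g=h$.

If $D(g_k,g)\to0$, then $g_kx_n\to gx_n$ for every $n$. Conversely, suppose $g_kx_n\to gx_n$ for every $n$, and let $\varepsilon>0$. As $L_n\to\infty$, all but finitely many terms in $D(g_k,g)$ are at most $L_n^{-1}<\varepsilon$, and the finitely many others tend to $0$. Hence $g\mapsto(gx_n)_n$ is a homeomorphism of $(G,D)$ onto a subspace of the separable metrizable space $U^\omega$, and $G$ is separable. So $D$ induces the topology of pointwise convergence on $X$, and this is the topology of pointwise convergence on $U$ because $d(gu,hu)\le 2d(u,x_n)+d(gx_n,hx_n)$.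

If $g_k\to g$ and $h_k\to h$, then for $u\in U$
\[
d(g_kh_ku,ghu)\le d(h_ku,hu)+d(g_khu,ghu)\to0,\qquad d(g_k^{-1}u,g^{-1}u)=d(u,g_kg^{-1}u)\to0 .
\]
So multiplication and inversion are continuous.
\end{proof}

\section{Reduction to an invariant pseudometric}\label{sec:reduction}

Fix a separable group $(H,d_H)$ with left-invariant metric and norm $|\cdot|$. Let $Y=H\times\omega$ with the action $k(g,n)=(kg,n)$. Put $y_n=(1,n)$, so that $(g,n)=gy_n$, and $Y_n=H\times\{0,\dots,n-1\}$. A pseudometric $\rho$ on a set with an action of $H$ is \emph{invariant} if $\rho(kz,kz')=\rho(z,z')$ for all $k,z,z'$. We work with pseudometrics so that points of different orbits may coincide and positivity never has to be checked.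

\begin{proposition}\label{prop:Y}
There is an invariant pseudometric $\rho$ on $Y$ such that
\begin{itemize}
\item[(P1)] $\rho(y_i,y_j)=d(x_i,x_j)$ for all $i,j$;
\item[(P2)] $\rho(ky_i,y_i)\le L_i|k|$ for all $i$ and all $k\in H$;
\item[(P3)] $\rho(ky_0,y_0)=|k|$ for all $k\in H$;
\item[(P4)] $\{y_n:n\in\omega\}$ is dense in $(Y,\rho)$.
\end{itemize}
\end{proposition}

\begin{proof}[Proof of Theorem \ref{thm:A} from Proposition \ref{prop:Y}]
By Lemma \ref{lem:D} it remains to embed $H$ into $(G,D)$. Identify points of $Y$ at $\rho$-distance $0$, and let $\widehat Y$ be the completion of the resulting metric space. By (P1) and (P4), $y_n\mapsto x_n$ is an isometry from a dense subset of $\widehat Y$ onto a dense subset of $U$, so it extends to a surjective isometry $\Phi\colon\widehat Y\to U$. Each $h\in H$ preserves $\rho$, so it induces a unique distance-preserving map $\bar h$ of $\widehat Y$. By uniqueness $\overline{gh}=\bar g\bar h$ and $\bar 1=\mathrm{id}$, so each $\bar h$ is bijective and $\sigma(h)=\Phi\bar h\Phi^{-1}$ is a homomorphism $H\to G$ with $d(\sigma(k)x_n,x_n)=\rho(ky_n,y_n)$. For $g,h\in H$ and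 $k=h^{-1}g$,
\[
D(\sigma(g),\sigma(h))=D(\sigma(k),1)=\max\Bigl(\rho(ky_0,y_0),\ \sup_{n\ge1}L_n^{-1}\min\{1,\rho(ky_n,y_n)\}\Bigr).
\]
The first term is $|k|$ by (P3) and the others are at most $|k|$ by (P2). So $D(\sigma(g),\sigma(h))=|k|=d_H(g,h)$, and $\sigma$ is isometric, hence injective.
\end{proof}

Three of the four conditions are cheap. The product pseudometric
\[
\rho_1(gy_i,hy_j)=|g^{-1}h|+d(x_i,x_j)
\]
is invariant and satisfies (P1)--(P3), since $L_i\ge1$. It violates (P4) when $H\ne\{1\}$, because $\rho_1(gy_0,y_n)\ge|g|$ for all $n$. The difficulty is density: every point $z=gy_p$ must be approached by base points $y_n$, whose mutual distances are prescribed and whose displacements are bounded in advance. The next two examples show how one point $z$ is caught.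

\begin{example}[Two elements]\label{ex:two}
Let $H=\{1,s\}$, $|s|=1$ and $z=sy_0$. In the product, $\rho_1(z,y_j)=1+d(x_0,x_j)$. By (R) with $m=1$ and $q_0=1$ there is $n\ge1$ with $d(x_n,x_j)=1+d(x_0,x_j)$ for all $j<n$: the point $x_n$ sees $x_0,\dots,x_{n-1}$ exactly as $z$ sees $y_0,\dots,y_{n-1}$. Use $\rho_1$ on $Y_n$ and place $y_n$ on top of $z$. That is, let $\pi\colon Y_{n+1}\to Y_n$ be the identity on $Y_n$ and $\pi(hy_n)=hz$, and put $\rho(w,w')=\rho_1(\pi w,\pi w')$. As $\pi$ commutes with the action, $\rho$ is invariant. It satisfies (P1) and (P3) on $Y_{n+1}$, also (P2) because $\rho(sy_n,y_n)=\rho_1(y_0,sy_0)=1\le L_n$, and $\rho(y_n,z)=0$.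

This explains the form of (R). An index $n$ with $d(x_n,x_0)=1$ is not enough: when we reach it, $y_1,\dots,y_{n-1}$ are already in place, their distances to $z$ are fixed, and $x_n$ has to match all of them.
\end{example}

\begin{example}[Six elements]\label{ex:six}
Let $H=S_3$ with the norm of Example \ref{ex:S3}, $g\notin\{1,s\}$ and $z=gy_0$. Again $\rho_1(z,y_j)=1+d(x_0,x_j)$, so the same indices $n$ match the distances. Placing $y_n$ on $z$ now gives $\rho(ky_n,y_n)=|g^{-1}kg|$. For $k\notin\{1,s\}$ this is at most $1=|k|$, but for $k=s$ condition (P2) demands $1\le L_n\eta$. Since (R) offers infinitely many $n$ and $L_n\to\infty$, we wait for an $n$ with $L_n\ge1/\eta$. Waiting is forced: if an invariant $\rho$ satisfies (P2), (P3) and $\rho(y_n,z)\le\theta$, then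
\[
1=\rho(sz,z)\le\rho(sz,sy_n)+\rho(sy_n,y_n)+\rho(y_n,z)\le2\theta+L_n\eta ,
\]
so for $\theta<1/2$ only indices with $L_n\ge(1-2\theta)/\eta$ are possible.
\end{example}

Two things remain to be done in general. First, after one such step the space is no longer a product, so we need a way to add orbits to an arbitrary space while we wait. Second, $y_n$ cannot always be placed exactly on $z$. The distances from $z$ may be irrational (take $|s|=\sqrt2$ in Example \ref{ex:two}), and for $z=gy_0$ with $g$ as in Example \ref{ex:Sinf} the displacement $\rho(kz,z)=|g^{-1}kg|$ is not bounded by $L_n|k|$ for any $n$. So $y_n$ must start a new orbit close to $z$. The computation in Example \ref{ex:six} shows what this requires: $\rho(kz,z)\le2\theta+L_n|k|$ for all $k$. An estimate of this shape always holds.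

\begin{lemma}\label{lem:conj}
For all $g\in H$ and $\varepsilon>0$ there is $C$ with $|g^{-1}kg|\le\varepsilon+C|k|$ for all $k\in H$.
\end{lemma}

\begin{proof}
Since $H$ is a topological group, $k\mapsto g^{-1}kg$ is continuous at $1$: there is $\gamma>0$ such that $|k|<\gamma$ implies $|g^{-1}kg|<\varepsilon$. If $|k|\ge\gamma$, then $|g^{-1}kg|\le2|g|+|k|\le(1+2|g|/\gamma)|k|$. Take $C=1+2|g|/\gamma$.
\end{proof}

\section{Adding one orbit}\label{sec:orbit}

Let $H$ act on a set $Z$ with an invariant pseudometric $\rho$. We want to add a new orbit $Hy$ so that $y$ has prescribed distances $r_a$ to finitely many points $z_a\in Z$ and $\rho(ky,y)\le L|k|$ for all $k$. If this is possible, then $\rho(ky,kz_a)=r_a$, and the triangle inequality gives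
\begin{align*}
\rho(kz_a,z_b)&\le\rho(kz_a,ky)+\rho(ky,y)+\rho(y,z_b)\le r_a+L|k|+r_b,\\
\rho(y,z)&\le\rho(y,ky)+\rho(ky,kz_a)+\rho(kz_a,z)\le L|k|+r_a+\rho(kz_a,z).
\end{align*}
The first line, and the second with $z=z_b$, are necessary conditions on the data. They are sufficient, and the upper bound in the second line can be taken as the definition of $\rho(y,z)$.

\begin{lemma}\label{lem:orbit}
Let $H$ act on $Z$ with an invariant pseudometric $\rho$. Let $(z_a)_{a\in A}$ be a finite nonempty family in $Z$, let $r_a\ge0$ and $L\ge0$, and suppose that for all $a,b\in A$ and $k\in H$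
\begin{itemize}
\item[(E1)] $\rho(kz_a,z_b)\le r_a+r_b+L|k|$,
\item[(E2)] $r_b\le r_a+\rho(kz_a,z_b)+L|k|$.
\end{itemize}
Let $Z'=Z\sqcup\{hy:h\in H\}$, where the new orbit is a copy of $H$. Then $\rho$ extends to an invariant pseudometric on $Z'$ such that $\rho(y,z_a)=r_a$ for $a\in A$, $\rho(hy,y)\le L|h|$ for $h\in H$, and
\[
\rho(y,z)=f(z):=\inf_{k\in H,\,a\in A}\bigl(L|k|+r_a+\rho(kz_a,z)\bigr)\qquad(z\in Z).
\]
\end{lemma}

\begin{proof}
We first establish three properties of $f$.

\emph{$f$ is Kat\v{e}tov on $Z$.} It is finite and nonnegative, and it is $1$-Lipschitz as an infimum of $1$-Lipschitz functions. For $k,l\in H$ and $a,b\in A$, invariance and (E1) give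
\[
\rho(kz_a,lz_b)=\rho(l^{-1}kz_a,z_b)\le r_a+r_b+L|k|+L|l| .
\]
Hence
\[
\bigl(L|k|+r_a+\rho(kz_a,z)\bigr)+\bigl(L|l|+r_b+\rho(lz_b,z')\bigr)\ge\rho(kz_a,lz_b)+\rho(kz_a,z)+\rho(lz_b,z')\ge\rho(z,z'),
\]
and taking infima gives $f(z)+f(z')\ge\rho(z,z')$.

\emph{$f(z_b)=r_b$.} The term $k=1$, $a=b$ equals $r_b$, and every term is at least $r_b$ by (E2).

\emph{$|f(h^{-1}z)-f(z)|\le L|h|$.} By invariance and the substitution $l=hk$,
\[
f(h^{-1}z)=\inf_{k,a}\bigl(L|k|+r_a+\rho(hkz_a,z)\bigr)=\inf_{l,a}\bigl(L|h^{-1}l|+r_a+\rho(lz_a,z)\bigr),
\]
and $\bigl||h^{-1}l|-|l|\bigr|\le|h|$.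

Invariance now dictates $\rho(hy,z)=f(h^{-1}z)$. What is left is to choose the distances inside the new orbit so that all triangle inequalities hold. We obtain them at once by representing every point of $Z'$ by its distance function on $Z$ and measuring with the supremum. For $u\colon Z\to\mathbb{R}$ let $(k\cdot u)(w)=u(k^{-1}w)$ and $\|u\|=\sup_{w}|u(w)|\in[0,\infty]$, so that $\|k\cdot u\|=\|u\|$. Put $u_z=\rho(z,\cdot)$ for $z\in Z$ and $u_{hy}=h\cdot f$, and define $\rho'(p,p')=\|u_p-u_{p'}\|$ for $p,p'\in Z'$. This function is symmetric, vanishes on the diagonal and satisfies the triangle inequality. It is invariant because $k\cdot u_p=u_{kp}$: indeed $\rho(z,k^{-1}w)=\rho(kz,w)$ and $k\cdot(h\cdot f)=(kh)\cdot f$. By invariance, three computations determine $\rho'$ and show that it is finite.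
\begin{itemize}
\item $\rho'(z,z')=\sup_w|\rho(z,w)-\rho(z',w)|=\rho(z,z')$: the bound $\le$ is the triangle inequality, and $w=z$ attains it.
\item $\rho'(y,z)=\sup_w|f(w)-\rho(z,w)|=f(z)$: the Kat\v{e}tov inequalities give $f(w)-\rho(z,w)\le f(z)$ and $\rho(z,w)-f(w)\le f(z)$, and $w=z$ attains the bound.
\item $\rho'(hy,y)=\sup_w|f(h^{-1}w)-f(w)|\le L|h|$.
\end{itemize}
So $\rho'$ is the required extension.
\end{proof}

For $H=\{1\}$, conditions (E1) and (E2) are the Kat\v{e}tov inequalities and $f$ is the extension of Lemma \ref{lem:hat}. For points that the group moves slowly, the conditions reduce to this case.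

\begin{lemma}\label{lem:tame}
In the setting of Lemma \ref{lem:orbit}, let $a,b\in A$. Suppose that $\rho(kz_a,z_a)\le L|k|$ for all $k\in H$ and that $|r_a-r_b|\le\rho(z_a,z_b)\le r_a+r_b$. Then \textup{(E1)} and \textup{(E2)} hold for the pairs $(a,b)$ and $(b,a)$ and all $k\in H$.
\end{lemma}

\begin{proof}
Both $\rho(kz_a,z_b)$ and $\rho(kz_b,z_a)=\rho(z_b,k^{-1}z_a)$ differ from $\rho(z_a,z_b)$ by at most $L|k|$. If $\lambda$ is either number, then $\lambda\le r_a+r_b+L|k|$ and $|r_a-r_b|\le\lambda+L|k|$.
\end{proof}

\section{Free and targeted steps}\label{sec:steps}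

Call an invariant pseudometric on $Y_n$ $(n\ge1)$ \emph{admissible} if it satisfies (P3), and (P1), (P2) for all $i,j<n$. A \emph{step at stage $n$} extends an admissible $\rho$ from $Y_n$ to $Y_{n+1}=Y_n\sqcup Hy_n$. It has to achieve $\rho(y_n,y_i)=d(x_n,x_i)$ for $i<n$ and $\rho(ky_n,y_n)\le L_n|k|$. We use two kinds of steps. The first is always available and replaces the product pseudometric of the examples.

\begin{lemma}[Free step]\label{lem:free}
Every admissible $\rho$ on $Y_n$ extends to an admissible pseudometric on $Y_{n+1}$ with
\begin{equation}\label{eq:free}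
\rho(y_n,z)=\min_{i<n}\bigl(d(x_n,x_i)+\rho(y_i,z)\bigr)\qquad(z\in Y_n).
\end{equation}
\end{lemma}

\begin{proof}
Apply Lemma \ref{lem:orbit} with $Z=Y_n$, the family $(y_i)_{i<n}$, $r_i=d(x_n,x_i)$ and $L=L_n$. By (P2) and the monotonicity of the weights, $\rho(ky_i,y_i)\le L_i|k|\le L_n|k|$. By (P1) and the triangle inequality in $X$, $|r_i-r_j|\le\rho(y_i,y_j)\le r_i+r_j$. So (E1) and (E2) hold by Lemma \ref{lem:tame}, and the extension is admissible. Since $\rho(y_i,z)\le L_n|k|+\rho(ky_i,z)$, each term in the infimum defining $f(z)$ is at least the term with the same $i$ and $k=1$. This gives \eqref{eq:free}.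
\end{proof}

By \eqref{eq:free}, a free step never brings $y_n$ closer to $z$ than the nearest earlier base point, so free steps alone do not give density. Their virtue is that during free steps the distances from a fixed $z$ to the new base points follow the formula in (R).

\begin{lemma}[Waiting]\label{lem:wait}
Let $\rho$ be admissible on $Y_m$, let $z\in Y_m$, and let $t(x_i)=\rho(z,y_i)$ for $i<m$. Then $t$ is Kat\v{e}tov on $X_m$. If $n\ge m$ and $\rho$ is extended to $Y_n$ by free steps at the stages $m,\dots,n-1$, then $\rho(z,y_j)=\hat t(x_j)$ for all $j<n$.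
\end{lemma}

\begin{proof}
The function $t$ is Kat\v{e}tov by (P1) and the triangle inequality for $\rho$. We use induction on $j$. For $j<m$ the claim holds because $\hat t$ extends $t$. For $m\le j<n$, formula \eqref{eq:free} at stage $j$ and the induction hypothesis give $\rho(z,y_j)=\min_{i<j}\bigl(d(x_j,x_i)+\hat t(x_i)\bigr)$. Every term is at least $\hat t(x_j)$ because $\hat t$ is $1$-Lipschitz, and the minimum of the terms with $i<m$ is $\hat t(x_j)$ by definition.
\end{proof}

The second kind of step adds $z$ to the family of points with prescribed distance.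

\begin{lemma}[Targeted step]\label{lem:target}
Let $\rho$ be admissible on $Y_n$, let $z\in Y_n$ and $\varepsilon>0$, and suppose that
\[
|d(x_n,x_i)-\rho(z,y_i)|\le\varepsilon,\qquad\rho(z,y_i)\ge\varepsilon\quad(i<n),\qquad\rho(kz,z)\le2\varepsilon+L_n|k|\quad(k\in H).
\]
Then $\rho$ extends to an admissible pseudometric on $Y_{n+1}$ with $\rho(y_n,z)=\varepsilon$.
\end{lemma}

\begin{proof}
Apply Lemma \ref{lem:orbit} with $Z=Y_n$, $L=L_n$ and the family consisting of the points $y_i$ $(i<n)$ with $r_i=d(x_n,x_i)$ and the point $z_*=z$ with $r_*=\varepsilon$. The pairs $(i,j)$ are treated as in Lemma \ref{lem:free}. For the pairs $(i,*)$ and $(*,i)$ put $t_i=\rho(z,y_i)$ and use Lemma \ref{lem:tame} with $a=i$, $b=*$. It requires $|r_i-\varepsilon|\le t_i\le r_i+\varepsilon$. The inequalities $r_i-\varepsilon\le t_i\le r_i+\varepsilon$ are the first hypothesis, and $\varepsilon-r_i\le\varepsilon\le t_i$ follows from the second. For the pair $(*,*)$, (E1) is the third hypothesis and (E2) reads $\varepsilon\le\varepsilon+\rho(kz,z)+L_n|k|$. The extension has $\rho(y_n,y_i)=r_i$, $\rho(y_n,z)=\varepsilon$ and $\rho(ky_n,y_n)\le L_n|k|$.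
\end{proof}

\section{Construction of the pseudometric}\label{sec:construction}

We combine the steps as in Example \ref{ex:six}: wait with free steps until $x_n$ has nearly the distances of $z$ and $L_n$ is large, then make a targeted step.

\begin{lemma}\label{lem:catch}
Let $\rho$ be admissible on $Y_m$, let $z\in Y_m$ and $\varepsilon>0$. There are $m'\ge m$, an admissible extension of $\rho$ to $Y_{m'}$ and $j<m'$ with $\rho(z,y_j)\le\varepsilon$.
\end{lemma}

\begin{proof}
Let $t_i=t(x_i)=\rho(z,y_i)$ for $i<m$. If some $t_i$ is less than $\varepsilon$, take $m'=m$. So assume $t_i\ge\varepsilon$ for all $i<m$. Write $z=gy_p$ with $p<m$. By Lemma \ref{lem:conj} there is $C'$ with $|g^{-1}kg|\le2\varepsilon/L_p+C'|k|$ for all $k$. With $C=L_pC'$, invariance and (P2) give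
\[
\rho(kz,z)=\rho(g^{-1}kg\,y_p,y_p)\le L_p|g^{-1}kg|\le2\varepsilon+C|k|\qquad(k\in H).
\]
The function $t$ is Kat\v{e}tov by Lemma \ref{lem:wait}. Since $L_n\to\infty$, Lemma \ref{lem:approxR} gives $n\ge m$ with $L_n\ge C$ and $|d(x_n,x_j)-\hat t(x_j)|\le\varepsilon$ for all $j<n$. Extend $\rho$ to $Y_n$ by free steps. By Lemmas \ref{lem:wait} and \ref{lem:hat}, $\rho(z,y_j)=\hat t(x_j)\ge\min t\ge\varepsilon$ for all $j<n$. So the three hypotheses of Lemma \ref{lem:target} hold at stage $n$, and the targeted step gives the claim with $m'=n+1$ and $j=n$.
\end{proof}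

\begin{proof}[Proof of Proposition \ref{prop:Y}]
On $Y_1$ put $\rho(gy_0,hy_0)=|g^{-1}h|$; this is admissible because $L_0=1$. Let $H_0\subseteq H$ be countable and dense, and list all triples $(g,p,\varepsilon)\in H_0\times\omega\times\{1,\frac12,\frac13,\dots\}$ in a sequence. We handle the triples one after another, each time extending the current admissible $\rho$. To handle $(g,p,\varepsilon)$, make free steps until $\rho$ is defined on some $Y_m$ with $m>p$, apply Lemma \ref{lem:catch} to $z=gy_p$ and $\varepsilon$, and then make one more free step. The extra steps ensure that every stage is reached. The union of the extensions is an invariant pseudometric on $Y=\bigcup_nY_n$ with (P1)--(P3).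

Each point $g_0y_p$ with $g_0\in H_0$ is within $1/l$ of some base point for every $l\ge1$, so it lies in the closure of $\{y_n:n\in\omega\}$. For $g\in H$ and $g_0\in H_0$ we have $\rho(gy_p,g_0y_p)=\rho(g_0^{-1}gy_p,y_p)\le L_p\,d_H(g,g_0)$, which can be made arbitrarily small. Hence (P4) holds.
\end{proof}

This completes the proof of Theorem \ref{thm:A}.

\begin{remark}[The hypotheses]\label{rem:hyp}
The separability of $H$ is used only to list countably many triples, and the continuity of the group operations only in Lemma \ref{lem:conj}. Both are necessary, since they pass from $(G,D)$ to isometrically embedded subgroups. The monotonicity of the weights is used to apply Lemma \ref{lem:tame}. The truncation $\min\{1,\cdot\}$ in \eqref{eq:D} is needed only in Lemma \ref{lem:D}, and the term at $x_0$ is left untruncated so that large norms can be realized.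

The condition $L_n\to\infty$ cannot be dropped. Suppose $1\le L_n\le\Lambda$ for all $n$, define $D$ by \eqref{eq:D}, and take $S_3$ as in Example \ref{ex:S3} with $\eta<1/\Lambda$. If a homomorphism $\sigma\colon S_3\to G$ had $D(\sigma(k),1)=|k|$ for all $k$, then $\sigma(s)$ would move each $x_n$ by at most $\Lambda\eta<1$, hence every point of $U$ by at most $\Lambda\eta$. The same would hold for its conjugate $\sigma(g^{-1}sg)$, giving $D(\sigma(g^{-1}sg),1)\le\Lambda\eta<1=|g^{-1}sg|$ for $g\notin\{1,s\}$.
\end{remark}

\section{The Urysohn space, bounded metrics and completeness}\label{sec:B}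

We use two standard facts. First, a nonempty complete separable metric space is isometric to $\mathbb{U}$ provided that for every finite subset $A$, every Kat\v{e}tov $f\colon A\to[0,\infty)$ and every $\varepsilon>0$ some point $u$ satisfies $|d(u,a)-f(a)|\le\varepsilon$ for all $a\in A$: together with completeness, this approximate extension property implies the exact one; see, e.g., \cite{Melleray}. Second, the isometry group of a complete separable metric space is a Polish group in the topology of pointwise convergence \cite[9.B]{Kechris}.

\begin{proof}[Proof of Theorem \ref{thm:B}]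
(a) Let $A\subseteq U$ be finite and nonempty, $f$ Kat\v{e}tov on $A$, and $\varepsilon>0$. Condition (R) speaks only of initial segments $X_m$, so we transfer $f$ to one. Choose $m$ so that each $a\in A$ is within $\varepsilon/4$ of some $x_{i(a)}$ with $i(a)<m$. By Lemma \ref{lem:hat}, $\hat f$ is Kat\v{e}tov on $U$ and extends $f$. Lemma \ref{lem:approxR}, applied to the restriction of $\hat f$ to $X_m$ and $\varepsilon/2$, gives $n\ge m$ with $|d(x_n,x_i)-\hat f(x_i)|\le\varepsilon/2$ for all $i<m$. For $a\in A$ and $i=i(a)$,
\begin{align*}
|d(x_n,a)-f(a)|&\le|d(x_n,a)-d(x_n,x_i)|+|d(x_n,x_i)-\hat f(x_i)|+|\hat f(x_i)-\hat f(a)|\\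
&\le\tfrac{\varepsilon}{4}+\tfrac{\varepsilon}{2}+\tfrac{\varepsilon}{4}=\varepsilon .
\end{align*}
So $U$ is isometric to $\mathbb{U}$. By Lemma \ref{lem:D}, $D$ induces the topology of pointwise convergence, in which $G$ is Polish. The weights were arbitrary, subject to $1=L_0\le L_1\le\cdots\to\infty$, throughout the proof of Theorem \ref{thm:A}.

(b) The function $\min\{D,c\}$ is a left-invariant metric with the same topology as $D$. If $d_H\le c$ and $\sigma\colon H\to G$ is isometric for $D$, then $\min\{D(\sigma(g),\sigma(h)),c\}=\min\{d_H(g,h),c\}=d_H(g,h)$.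

(c) In a topological group with a complete left-invariant metric, a Cauchy sequence converges, so the sequence of its inverses converges and is Cauchy. We exhibit a Cauchy sequence in the group $(S_\infty,\delta)$ of Example \ref{ex:Sinf} whose inverses do not form a Cauchy sequence. Let $g_k$ be the cycle $(0\;1\;\cdots\;k+1)$. For $l\ge k$ both $g_k$ and $g_l$ send $i$ to $i+1$ for $i\le k$, so $\delta(g_k,g_l)\le2^{-(k+1)}$. On the other hand $g_k^{-1}(0)=k+1$, so $\delta(g_k^{-1},g_l^{-1})=1$ for $k\ne l$. If $(G',D')$ is universal, let $\phi\colon S_\infty\to G'$ be an isometric homomorphism. Then $(\phi(g_k))$ is $D'$-Cauchy and $(\phi(g_k)^{-1})=(\phi(g_k^{-1}))$ is not, so $D'$ is not complete.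
\end{proof}

In particular $D$ is not complete. This is consistent with (a): the topology of $G$ is induced by some complete metric, but not by a universal left-invariant one.

\begin{thebibliography}{9}

\bibitem{Doucha}
Michal Doucha, \emph{Metrical universality for groups}, arXiv:1410.1380 (2014).

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem{Melleray}
J. Melleray, \emph{Some geometric and dynamical properties of the Urysohn space}, Topology Appl. 155 (2008).

\end{thebibliography}
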